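
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Six iterations of a map that sends the boundary\\ of a connected set into the set}


\begin{abstract}
Let $C\subset\mathbb R^n$ be nonempty, compact and connected, and let $f:C\to\mathbb R^n$ be continuous with $f(\partial C)\subset C$. We prove that $f$ can be iterated six times from some point of $C$, and that for every $n\ge2$ there are such $C$ and $f$ for which no point admits seven iterations. For the lower bound, suppose that six iterations are impossible. The time at which an orbit leaves $C$, measured with suitable margins, doubled and reduced modulo $5$, then serves as an angle. This angle lifts to an integer-valued function on $\mathbb R^n$. Near $C$, an extension of $f$ translates the lift by a constant that is nonzero modulo $5$, and this contradicts bounds on the extreme values of the lift. We also find, in each dimension, all possible values of the maximal number of iterations for connected $C$, and the optimal constant when $C$ may be disconnected.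
\end{abstract}

\section{The question and the answer}

Let $C\subset\mathbb R^n$ be nonempty and compact, and let $f:C\to\mathbb R^n$ be a continuous map with
\begin{equation}\label{eq:bd}
f(\partial C)\subset C .
\end{equation}
For $k\in\{1,2,\dots\}\cup\{\infty\}$ we say that $f$ \emph{can be iterated $k$ times} from $x\in C$ if the points $x_0=x$ and $x_i=f(x_{i-1})$ are defined for all $i\le k$ (for all $i$, if $k=\infty$). For finite $k$ this means $x,f(x),\dots,f^{k-1}(x)\in C$; the last point $f^k(x)$ may lie anywhere. Let $\kappa(C,f)$ be the largest possible number of iterations. It is well defined: the sets of those $x$ for which $x,\dots,f^m(x)$ all lie in $C$ are compact and decrease with $m$, so if none of them is empty, then some $x$ has an infinite orbit.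

How large must $\kappa(C,f)$ be? The question comes from \cite{GS}. Condition~\eqref{eq:bd} says that an orbit can leave $C$ only from an interior point. Without it nothing holds: a translation by a long vector has $\kappa=1$. With it, a point of $\partial C$, which is nonempty, admits two iterations.

In the simplest cases there is even a fixed point. If $C=[\alpha,\beta]\subset\mathbb R$, then $f(\alpha)\ge\alpha$ and $f(\beta)\le\beta$, and the intermediate value theorem applies. If $C$ is a closed ball, let $r:\mathbb R^n\to C$ be the radial retraction. By Brouwer's theorem $r\circ f$ has a fixed point $x$. If $f(x)$ were outside $C$, then $x=r(f(x))$ would lie on $\partial C$, contrary to~\eqref{eq:bd}; so $f(x)=x$. One might therefore guess that $\kappa=\infty$ whenever $C$ is connected. But on an annulus a nontrivial rotation has no fixed point, and it can carry every orbit to a place from which the orbit is thrown out. How fast can this be done? The answer is a definite number.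

\begin{theorem}\label{thm:six}
Let $n\ge1$, let $C\subset\mathbb R^n$ be nonempty, compact and connected, and let $f:C\to\mathbb R^n$ be continuous with $f(\partial C)\subset C$. Then there is $x\in C$ with $x,f(x),\dots,f^5(x)\in C$. Thus $f$ can be iterated six times from $x$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $n\ge2$ there are $C$ and $f$ as in Theorem~\ref{thm:six} such that no $x\in C$ admits seven iterations.
\end{theorem}

So the largest $k$ such that every admissible $f$ can be iterated $k$ times from some point is $k=6$, and $6$ is optimal in every dimension $n\ge2$.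

\begin{theorem}\label{thm:compl}
Let $C\subset\mathbb R^n$ be nonempty and compact and let $f:C\to\mathbb R^n$ be continuous with $f(\partial C)\subset C$.
\begin{enumerate}
\item[(a)] If $n=1$ and $C$ is connected, then $\kappa(C,f)=\infty$.
\item[(b)] For each fixed $n\ge2$, the set of values of $\kappa(C,f)$, over connected $C$, is exactly $\{6,7,8,\dots\}\cup\{\infty\}$.
\item[(c)] If $C$ is not assumed connected, then $\kappa(C,f)\ge3$, and for every $n\ge1$ the value $3$ is attained.
\end{enumerate}
\end{theorem}

Part (a) was proved above. Section~\ref{sec:annulus} proves Theorem~\ref{thm:sharp}; the example also shows where arithmetic modulo $5$ comes from. Section~\ref{sec:small} proves $\kappa\ge3$ for general $C$ and then $\kappa\ge4$ for connected $C$, a special case of Theorem~\ref{thm:six} in which the idea of its proof is visible without technique. Sections~\ref{sec:margins}--\ref{sec:end} prove Theorem~\ref{thm:six}, and Section~\ref{sec:compl} completes Theorem~\ref{thm:compl}.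

\section{An annulus without seven iterations}\label{sec:annulus}

The idea is to rotate an annulus by $2/5$ of a turn while collapsing it to its middle circle, except that points with angle near $0$ are pushed outward. In a small window of angles around $0$ the push is strong enough to throw the points of the middle circle out of the annulus. Among five successive positions of an orbit, one lies in the window, and if a further position precedes it, it lies on the middle circle.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Write $\mathbb R^n=\mathbb C\times\mathbb R^{n-2}\ni(z,w)$, let $\|\theta\|$ denote the distance from $\theta\in\mathbb R$ to the nearest integer, and put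
\begin{gather*}
C=\{1\le|z|\le3,\ |w|\le1\},\\
\eta(r)=1-|r-2|,\qquad \chi(w)=1-|w|,\qquad \beta(\theta)=\max(0,1-5\|\theta\|),\\
f\bigl(re^{2\pi i\theta},w\bigr)=\Bigl(\bigl(2+3\,\beta(\theta)\,\eta(r)\,\chi(w)\bigr)\,e^{2\pi i(\theta+2/5)},\ 0\Bigr).
\end{gather*}
For $n=2$ omit $w$ and put $\chi=1$. The set $C$ is compact and connected. The map $f$ is continuous because $\beta$ is continuous and has period $1$. On $\partial C$ we have $\eta(r)=0$ or $\chi(w)=0$, so there $f$ takes values with $|z|=2$ and $w=0$. Hence $f(\partial C)\subset C$. The window is the set of angles with $\|\theta\|\le\frac1{10}$; there $\beta\ge\frac12$, whereas $\beta(\theta)=0$ if $\|\theta\|\ge\frac15$.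

Suppose that $x_0,\dots,x_6\in C$ with $x_{i+1}=f(x_i)$. The first coordinate of $x_i$ has angle $\theta_i=\theta_0+2i/5$. Modulo $1$, the angles $\theta_1,\dots,\theta_5$ run through $\theta_0+\{0,\frac15,\frac25,\frac35,\frac45\}$, so $\|\theta_i\|\le\frac1{10}$ for some $i\in\{1,\dots,5\}$. Then
\[
\|\theta_{i-1}\|=\bigl\|\theta_i-\tfrac25\bigr\|\ge\tfrac25-\tfrac1{10}>\tfrac15 ,
\]
so $\beta(\theta_{i-1})=0$ and $x_i=(2e^{2\pi i\theta_i},0)$: the orbit meets the window on the middle circle. There $\eta=\chi=1$, so the first coordinate of $x_{i+1}$ has modulus $2+3\beta(\theta_i)\ge2+\frac32>3$. Thus $x_{i+1}\notin C$ although $i+1\le6$, a contradiction.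
\end{proof}

Six iterations do occur here, as can be seen directly. Start at $t_0=(1,0)\in\partial C$, that is, $r=1$, $\theta=0$, $w=0$. As $\eta(1)=0$, the orbit moves to the middle circle, at angle $\frac25$. It then visits the angles $\frac45,\frac65,\frac85,2$ on the middle circle, since $\beta(\frac j5)=0$ for $5\nmid j$. From angle $2\equiv0$ it is thrown to modulus $5$. So $t_0,\dots,f^5(t_0)\in C$ and $f^6(t_0)\notin C$, and $\kappa(C,f)=6$.

\begin{remark}
Why $2/5$ in this construction? The closed windows of width $1/q$ centered at the multiples of $1/q$ cover the circle, and under a rotation by $j/q$ with $\gcd(j,q)=1$ one of any $q$ successive positions lies in the window around $0$. The argument also needs a continuous $\beta$ that is positive on this window and zero at the preceding position. So the rotation must carry the window to one that is neither equal nor adjacent to it. For $q\le4$ no $j$ coprime to $q$ does this; for $q=5$ the choice $j=2$ works.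
\end{remark}

Observe how the angle is encoded in the dynamics. For $c\in\mathbb Z$, the point $2e^{2\pi ic/5}$ of the middle circle (with $w=0$) first leaves $C$ after $t$ steps, where $t\ge1$ is minimal with $c+2(t-1)\equiv0\pmod5$; hence
\[
2t\equiv2-c\pmod5 .
\]
So, for these points and up to reflection and shift, \emph{twice the exit time modulo $5$ is the angle}. An exit time makes sense for every $C$ and $f$. This is how we will find an ``angle'' when no annulus is given.

\section{Three and four iterations}\label{sec:small}

We start with the bound that does not use connectedness.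

\begin{lemma}\label{lem:three}
For nonempty compact $C\subset\mathbb R^n$ and continuous $f:C\to\mathbb R^n$ with $f(\partial C)\subset C$, we have $\kappa(C,f)\ge3$.
\end{lemma}

\begin{proof}
Let $V=\{x\in C:f(x)\notin C\}$. If $V=\emptyset$, then $\kappa=\infty$. Otherwise $V\cap\partial C=\emptyset$ by~\eqref{eq:bd}, so $V=\{x\in\operatorname{int}C:f(x)\notin C\}$ is open in $\mathbb R^n$. It is also bounded and nonempty, so it has a boundary point $x$, and $x\in C\setminus V$ because $C$ is closed and $V$ is open. Then $f(x)\in C$, while $f(x)$ is a limit of points of $f(V)$, which lie outside $C$. So $f(x)\in\partial C$, and $f^2(x)\in C$.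
\end{proof}

The principle is that if points leaving $C$ at two different times accumulate at $x$, then the orbit of $x$ meets $\partial C$, and this buys one more step. For connected $C$ it can be used globally.

\begin{proposition}\label{prop:four}
If, in addition, $C$ is connected, then $\kappa(C,f)\ge4$.
\end{proposition}

\begin{proof}
Suppose that no $x$ has $x,f(x),f^2(x),f^3(x)\in C$. For $x\in C$ let $e(x)\in\{1,2,3\}$ be the least $i$ with $f^i(x)\notin C$, and put
\[
P=\{x\in C:e(x)=2\},\qquad Q=\{x\in C:e(x)\in\{1,3\}\}.
\]
We claim that no point $x\in C$ lies in the closures of both $P$ and $Q$. Suppose $x_m\to x$ with $e(x_m)=2$, and $y_m\to x$ with $e(y_m)$ constantly $1$ or constantly $3$. Since $f(x_m)\in C$, we have $f(x)\in C$ and $f^2(x_m)\to f^2(x)$.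

If $e(y_m)=1$, then $f(x)$ is also a limit of the points $f(y_m)\notin C$. So $f(x)\in\partial C$ and $f^2(x)\in C$. As $f^2(x_m)\notin C$, also $f^2(x)\in\partial C$, so $f^3(x)\in C$, contrary to assumption. If $e(y_m)=3$, then $f^2(x)$ is a limit of $f^2(y_m)\in C$ and of $f^2(x_m)\notin C$. So $f^2(x)\in\partial C$ and $f^3(x)\in C$, again a contradiction.

Hence $P$ and $Q$ are disjoint closed sets with union $C$, and one of them is empty. Note that $e(f(x))=e(x)-1$ if $f(x)\in C$. If $Q=\emptyset$, then $e=2$ on all of $C$, so $f(x)\in C$ and $e(f(x))=1$ for every $x\in C$, a contradiction. If $P=\emptyset$, then $e$ does not take the value $3$ either, so $e=1$ on $C$ and $f(C)\cap C=\emptyset$, contrary to~\eqref{eq:bd}.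
\end{proof}

Why group the exit times as $\{2\}$ and $\{1,3\}$? Assign the exit time $0$ to points outside $C$ and arrange the exit times on the line as follows:
\[
\begin{array}{c|cccc}
\text{exit time }t&2&0&3&1\\ \hline
p&-1&0&1&2
\end{array}
\qquad\text{so that } p\equiv2t\pmod5 .
\]
One application of $f$ lowers the exit time by one. So it changes $p$ by $3$ if $t=2$, and by $-2$ if $t=1$ or $t=3$. Thus $P$ and $Q$ are the sets where the increment of $p$ is $3$ or $-2$. The proof shows that the increment is constant on the connected set $C$. This constant is not $0$, so a point of $C$ where $p$ is maximal (if the increment is $3$) or minimal (if it is $-2$) is sent beyond that extreme value. The image cannot lie in $C$, and the contradiction comes from limiting how far the values of $p$ outside $C$ can exceed those on $C$.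

This is the whole strategy, but for longer exit times there are two difficulties.

\emph{The line closes up.} The next exit time, $4$, has residue $2\cdot4\equiv3$. It can occur near points with exit time $1$, which suggests $p=3$, but also near points with exit times $0$ and $2$, which suggests $p=-2$. So the residue $2t$ modulo $5$ is an angle, to be lifted to an integer function. On an annulus such a lift need not exist. But if the exit time is extended to all of $\mathbb R^n$, which is simply connected, it does.

\emph{Consecutive exit times.} To lift the angle we need its values near each point to lie on a short arc of the circle $\mathbb Z/5$. If consecutive exit times may occur near the same point, this can fail: the exit times $0,1,4$ have the residues $0,2,3$. In Proposition~\ref{prop:four} the exit times $1,2$ and $2,3$ were separated by means of the bound $e\le3$. In general $e=1$ and $e=2$ near $x$ only yield $f(x),f^2(x)\in\partial C$ and $f^3(x)\in C$, which is no contradiction. The remedy is to count an exit only if it has a margin, and to let the required margin grow with time.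

\section{Exit times with margins}\label{sec:margins}

From here to the end of Section~\ref{sec:end}, $C$ and $f$ are as in Theorem~\ref{thm:six}, and we suppose, for contradiction, that
\begin{equation}\label{eq:no6}
\text{no }x\in C\text{ satisfies }x,f(x),\dots,f^5(x)\in C .
\end{equation}
Let $d(x,C)$ be the Euclidean distance. By Tietze's extension theorem, applied to each coordinate of $f$ on the closed set $C$, there is a continuous $F:\mathbb R^n\to\mathbb R^n$ with $F=f$ on $C$. All iterates $F^i$ are defined on $\mathbb R^n$.

\emph{The largest margin.} There is $\varepsilon^*>0$ such that no $x\in\mathbb R^n$ satisfies $d(F^i(x),C)\le\varepsilon^*$ for all $0\le i\le5$. Otherwise there are $x_m$ with $d(F^i(x_m),C)\le1/m$ for $0\le i\le5$. They form a bounded sequence, and a limit point $x$ has $F^i(x)\in C$, hence $F^i(x)=f^i(x)$, for $0\le i\le5$, contrary to~\eqref{eq:no6}.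

\emph{The scales.} Let $\omega(s)=\max\{d(F(x),C):d(x,\partial C)\le s\}$ for $s>0$. This is nondecreasing, and $\omega(s)\to0$ as $s\to0^+$, because $\partial C$ is compact and $F(\partial C)=f(\partial C)\subset C$. If $0<d(x,C)\le s$, then a point of $C$ nearest to $x$ lies in $\partial C$. Hence
\begin{equation}\label{eq:return}
0<d(x,C)\le s\quad\Longrightarrow\quad d(F(x),C)\le\omega(s).
\end{equation}
This is the quantitative form of~\eqref{eq:bd}: a point just outside $C$ is mapped to a point almost in $C$. Choosing downward from $\varepsilon_{10}$, fix
\[
0<\varepsilon_0<\varepsilon_1<\dots<\varepsilon_{10}=\varepsilon^*\qquad\text{with}\qquad\omega(\varepsilon_s)<\varepsilon_{s+1}\quad(0\le s\le9).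
\]
An exit will be judged with six margins, one for each time $0,\dots,5$. Five further scales are needed because the argument will shift the margins five times.

A \emph{threshold sequence} is $a=(a_0<a_1<\dots<a_5)$ with all $a_i\in\{\varepsilon_0,\dots,\varepsilon_{10}\}$. Its exit time is
\[
\tau_a(x)=\min\{i\in\{0,\dots,5\}:d(F^i(x),C)>a_i\},\qquad x\in\mathbb R^n ,
\]
which exists because $a_i\le\varepsilon^*$. To compare different threshold sequences, write
\[
a\preceq b\quad\text{if}\quad a_i\le b_i\ (0\le i\le5)\quad\text{and}\quad b_i<a_{i+1}\ (0\le i\le4).
\]
Then $\omega(b_i)<a_{i+1}$ for $0\le i\le4$: if $b_i=\varepsilon_s$, then $a_{i+1}\ge\varepsilon_{s+1}>\omega(\varepsilon_s)$. Note that $a\preceq a$.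

The margins separate consecutive exit times for the following reason. If both $t$ and $t+1$ occur near $x$, then $F^t(x)$ is outside $C$ but close to it, so by~\eqref{eq:return} the point $F^{t+1}(x)$ is well within the next, larger margin. Then $t+1$ cannot be an exit time near $x$.

\begin{lemma}\label{lem:consec}
If $a\preceq b$, then every $x\in\mathbb R^n$ has a neighborhood $U$ such that the set $\{\tau_a(y),\tau_b(y):y\in U\}$ contains no two consecutive integers.
\end{lemma}

\begin{proof}
Let $J$ be the set of those $t$ for which there are $y_m\to x$ with $\tau_a(y_m)=t$ for all $m$ or with $\tau_b(y_m)=t$ for all $m$. As only finitely many values occur, some neighborhood $U$ of $x$ has all values of $\tau_a$ and $\tau_b$ in $J$. Suppose $t,t+1\in J$.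

From $t\in J$ we get $d(F^t(x),C)\ge\min(a_t,b_t)=a_t>0$. From $t+1\in J$ we get $d(F^t(x),C)\le\max(a_t,b_t)=b_t$ and $d(F^{t+1}(x),C)\ge\min(a_{t+1},b_{t+1})=a_{t+1}$. So $0<d(F^t(x),C)\le b_t$, and~\eqref{eq:return} gives $d(F^{t+1}(x),C)\le\omega(b_t)<a_{t+1}$, a contradiction.
\end{proof}

\section{The exit time as an angle, and its lift}\label{sec:lift}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (1.4);
\fill (90:1.4) circle (2pt);
\fill (18:1.4) circle (2pt);
\fill (-54:1.4) circle (2pt);
\fill (-126:1.4) circle (2pt);
\fill (162:1.4) circle (2pt);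
\node at (90:1.8) {$0$};
\node at (18:1.8) {$1$};
\node at (-54:1.8) {$2$};
\node at (-126:1.8) {$3$};
\node at (162:1.8) {$4$};
\node at (90:0.95) {\footnotesize $t=0,5$};
\node at (18:0.88) {\footnotesize $t=3$};
\node at (-54:0.95) {\footnotesize $t=1$};
\node at (-126:0.95) {\footnotesize $t=4$};
\node at (162:0.88) {\footnotesize $t=2$};
\end{tikzpicture}
\caption{Outside the circle: the residues modulo $5$. Inside: the exit times $t\in\{0,\dots,5\}$ for which $2t$ is congruent to that residue. Consecutive exit times are two places apart. A set of exit times without consecutive members always fits on three adjacent places.}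
\label{fig:circle}
\end{figure}

The following fact (see Figure~\ref{fig:circle}) is where it matters that the exit times are at most $5$.

\begin{lemma}\label{lem:residues}
If $S\subset\{0,\dots,5\}$ contains no two consecutive integers, then the residues of $2t$ modulo $5$, $t\in S$, lie in $\{c,c+1,c+2\}$ modulo $5$ for some $c$.
\end{lemma}

\begin{proof}
For $t=0,1,2,3,4,5$ the residues of $2t$ are $0,2,4,1,3,0$.
\begin{itemize}
\item If $1,4\in S$, then $S=\{1,4\}$, with residues $2,3$.
\item If $1\in S$, $4\notin S$, then $S\subset\{1,3,5\}$, with residues in $\{0,1,2\}$.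
\item If $4\in S$, $1\notin S$, then $S\subset\{0,2,4\}$, with residues in $\{3,4,0\}$.
\item If $1,4\notin S$, then $S\subset\{0,2,5\}$ or $S\subset\{0,3,5\}$, with residues in $\{4,0\}$ or $\{0,1\}$.\qedhere
\end{itemize}
\end{proof}

With exit time $6$ allowed the lemma would fail: $\{0,2,4,6\}$ has the residues $0,4,3,2$.

An integer-valued function $p$ on a space $Y$ \emph{varies by at most $s$ near every point} if each point has a neighborhood $U$ with $|p(y)-p(y')|\le s$ for all $y,y'\in U$. We shall repeatedly use the following obvious fact.
\begin{equation}\label{eq:rigid}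
\parbox{0.82\textwidth}{If $p$ varies by at most $4$ near every point of $Y$ and all its values are congruent modulo $5$, then $p$ is locally constant; so it is constant if $Y$ is connected.}
\end{equation}

\begin{lemma}[Lifting]\label{lem:lift}
Let $q:\mathbb R^n\to\mathbb Z/5$ be such that every point has a neighborhood on which the values of $q$ lie in three consecutive residues. Let $q(x_0)=0$. Then there is $p:\mathbb R^n\to\mathbb Z$ with $p\equiv q\pmod5$ and $p(x_0)=0$ that varies by at most $2$ near every point.
\end{lemma}

\begin{proof}
The idea is to give the set of all possible local lifts the structure of a covering of $\mathbb R^n$ and to take a section. Let $E=\{(x,m)\in\mathbb R^n\times\mathbb Z:m\equiv q(x)\pmod5\}$. For $U\subset\mathbb R^n$ open and $A\in\mathbb Z$ with $q(U)\subset\{A,A+1,A+2\}$ modulo $5$, let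
\[
\langle U,A\rangle=\{(y,m)\in E:y\in U,\ A\le m\le A+2\}.
\]
It projects bijectively onto $U$. By hypothesis these sets cover $E$. If $\langle U,A\rangle$ and $\langle U',A'\rangle$ have a common point, then $|A-A'|\le2$, so the numbers in $[A,A+2]\cup[A',A'+2]$ lie among five consecutive integers. Over a point $y\in U\cap U'$, the elements of the two sets have second coordinates in this union that are congruent modulo $5$, hence equal. So
\[
\langle U,A\rangle\cap\langle U',A'\rangle=\langle U\cap U',A\rangle .
\]
Consequently the sets $\langle U,A\rangle$ form a basis of a topology on $E$, in which the projection maps each $\langle U,A\rangle$ homeomorphically onto $U$. The preimage of $U$ in $E$ is the disjoint union of the open sets $\langle U,A+5s\rangle$, $s\in\mathbb Z$. Thus $E\to\mathbb R^n$ is a covering.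

Recall that for a covering of a simply connected, locally path connected space, the identity of the base lifts to a continuous section through any prescribed point. Take the section through $(x_0,0)$ and let $p$ be its second coordinate. Near each point the section stays in one set $\langle U,A\rangle$, so $p$ takes values in $\{A,A+1,A+2\}$ there.
\end{proof}

Fix $x_0$ with $d(x_0,C)>\varepsilon_{10}$, so that $\tau_a(x_0)=0$ for every $a$. By Lemma~\ref{lem:consec} (with $b=a$) and Lemma~\ref{lem:residues}, Lemma~\ref{lem:lift} applies to $q=2\tau_a$ modulo $5$. For each threshold sequence $a$ we fix a resulting function $p_a:\mathbb R^n\to\mathbb Z$ with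
\begin{equation}\label{eq:p}
p_a\equiv2\tau_a\pmod5,\qquad p_a(x_0)=0,\qquad p_a\text{ varies by at most }2\text{ near every point.}
\end{equation}

\section{Changing the thresholds}\label{sec:change}

If $F$ is applied once, the orbit is shifted and so are the margins by which it is judged. So we must compare the lifts $p_a$ for different $a$. For $j\in\mathbb Z$ let $\rho(j)\in\{-2,\dots,2\}$ be the representative of $j$ modulo $5$.

\begin{lemma}\label{lem:compare}
If $a\preceq b$, then $p_b-p_a=\rho(2\tau_b-2\tau_a)$ on $\mathbb R^n$. In particular $|p_b-p_a|\le2$, and $p_b(x)=p_a(x)$ wherever $\tau_b(x)=\tau_a(x)$.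
\end{lemma}

\begin{proof}
Near a given point choose an open $U$ on which $p_a$ and $p_b$ vary by at most $2$ and on which, by Lemmas~\ref{lem:consec} and~\ref{lem:residues}, all residues of $2\tau_a$ \emph{and} $2\tau_b$ lie in one common set $\{c,c+1,c+2\}$. For $y\in U$ let $m_a(y),m_b(y)\in\{c,c+1,c+2\}$ be their integer representatives. Then $p_a-m_a$ is a multiple of $5$ and varies by at most $4$ on $U$, so it is constant on $U$. The same holds for $p_b-m_b$. Since $|m_b-m_a|\le2$, we have $m_b-m_a=\rho(2\tau_b-2\tau_a)$. So $p_b-p_a-\rho(2\tau_b-2\tau_a)$ is locally constant, hence constant on $\mathbb R^n$, and it vanishes at $x_0$.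
\end{proof}

For $0\le k\le5$ let
\[
a^{(k)}=(\varepsilon_k,\varepsilon_{k+1},\dots,\varepsilon_{k+5}),\qquad\tau_k=\tau_{a^{(k)}},\qquad p_k=p_{a^{(k)}} .
\]
The relation $a^{(k)}\preceq a^{(l)}$ fails for all $k<l$, because the term $\varepsilon_{l+i}$ of $a^{(l)}$ is not less than the term $\varepsilon_{k+i+1}$ of $a^{(k)}$. So Lemma~\ref{lem:compare} does not apply directly. Changing the thresholds one at a time helps, and it does not accumulate errors.

\begin{lemma}\label{lem:two}
$|p_k-p_l|\le2$ on $\mathbb R^n$ for $0\le k<l\le5$.
\end{lemma}

\begin{proof}
Pass from $a^{(k)}$ to $a^{(l)}$ in six steps, replacing for $i=5,4,\dots,0$, in this order, the term $\varepsilon_{k+i}$ of index $i$ by $\varepsilon_{l+i}$. At the step with index $i$, let $a$ and $b$ be the sequences before and after. Their terms of index $j<i$ are $\varepsilon_{k+j}$ and those of index $j>i$ are $\varepsilon_{l+j}$, while $a_i=\varepsilon_{k+i}$ and $b_i=\varepsilon_{l+i}$. Both are strictly increasing, and $a_j\le b_j$ for all $j$. Moreover, for $j\le4$, we have $b_j=a_j<a_{j+1}$ if $j\ne i$, and $b_i=\varepsilon_{l+i}<\varepsilon_{l+i+1}=a_{i+1}$ if $j=i$. So $a\preceq b$.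

Fix $x$ and let $t=\tau_k(x)$. As long as $i>t$, the thresholds of index at most $t$ are still those of $a^{(k)}$, so the exit time of $x$ remains $t$. At $i=t$ it may increase. At the steps with $i<t$ it does not change, because $d(F^i(x),C)\le\varepsilon_{k+i}<\varepsilon_{l+i}$: neither the old nor the new threshold of index $i$ is exceeded. So the exit time of $x$ changes in at most one step. By Lemma~\ref{lem:compare}, the same holds for the value of the lift at $x$, and the change is at most $2$.
\end{proof}

\section{The translation number and the contradiction}\label{sec:end}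

Let $N_k=\{x\in\mathbb R^n:d(x,C)\le\varepsilon_k\}=\{x:\tau_k(x)\ge1\}$. It is compact. It is also connected, as the union of the closed balls of radius $\varepsilon_k$ centered at the points of the connected set $C$.

\medskip\noindent\textbf{The translation number.}
Let $0\le k\le4$ and $x\in N_k$. The threshold of index $i+1$ in $a^{(k)}$ is that of index $i$ in $a^{(k+1)}$, namely $\varepsilon_{k+i+1}$ (for $0\le i\le4$). Since $1\le\tau_k(x)\le5$, it follows that
\[
\tau_k(x)=1+\tau_{k+1}(F(x)),\qquad x\in N_k .
\]
This is why the sequences $a^{(k)}$ were chosen as shifts of each other. Put $D_k(x)=p_{k+1}(F(x))-p_k(x)$ for $x\in N_k$. Then $D_k\equiv-2\pmod5$, and $D_k$ varies by at most $2+2=4$ near every point, since $F$ is continuous. By~\eqref{eq:rigid} and the connectedness of $N_k$, it is a constant $\delta_k$. This is the only place where the connectedness of $C$ is used.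

The constants agree. For $k\le3$ and $x\in N_k\subset N_{k+1}$,
\[
\delta_{k+1}-\delta_k=(p_{k+2}-p_{k+1})(F(x))-(p_{k+1}-p_k)(x)
\]
is at most $4$ in absolute value by Lemma~\ref{lem:two} and is a multiple of $5$, so it is $0$. Thus $\delta_0=\dots=\delta_4=\delta$ with $\delta\equiv-2\pmod5$. In particular
\begin{equation}\label{eq:delta}
\delta\ge3\qquad\text{or}\qquad\delta\le-2 .
\end{equation}

So on $N_k$ the map $F$ moves the lifted angle by a fixed nonzero amount. We shall compare this with the extreme values of $p_k$ on $N_k$. Two things stand in the way: $F(x)$ may lie outside $N_{k+1}$, and the scale $k$ changes. The second is controlled by Lemma~\ref{lem:two}, the first by comparing values outside $N_k$ with values inside.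

\medskip\noindent\textbf{Values outside $N_k$.}
For $0\le k\le5$ let $M_k$ and $m_k$ be the maximum and the minimum of $p_k$ on $N_k$. They exist because $p_k$ is integer-valued and locally bounded and $N_k$ is compact and nonempty. We claim that
\begin{equation}\label{eq:off}
m_k-1\le p_k(y)\le M_k+2\qquad\text{for all }y\in\mathbb R^n .
\end{equation}
For $y\in N_k$ this is trivial. Otherwise let $\Omega$ be the component of the open set $\mathbb R^n\setminus N_k$ that contains $y$. On $\Omega$ we have $\tau_k=0$, so $p_k$ is a multiple of $5$ there, and by~\eqref{eq:p} and~\eqref{eq:rigid} it is a constant $v$ on $\Omega$. As $\Omega$ is not all of $\mathbb R^n$, it has a boundary point $z$, and $z\in N_k$. Let $j=\tau_k(z)\ge1$. Near $z$ both values $0$ and $j$ of $\tau_k$ occur, so $j\ge2$ by Lemma~\ref{lem:consec}. Now $|p_k(z)-v|\le2$ and $p_k(z)-v\equiv2j\pmod5$, so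
\[
v-p_k(z)=1,\ -1,\ 2,\ 0\qquad\text{for }j=2,3,4,5\text{ respectively.}
\]
Therefore $p_k(z)-1\le v\le p_k(z)+2$, which proves~\eqref{eq:off}. The excluded case $j=1$ would have given $v-p_k(z)=-2$ and a weaker lower bound.

\medskip\noindent\textbf{The contradiction.}
The bounds in~\eqref{eq:off} lose $2$ upward and $1$ downward, while by~\eqref{eq:delta} a step gains at least $3$ upward or at least $2$ downward. In either case one unit per step remains. Comparing the scales $0$ and $5$ loses at most $4$, so five steps suffice.

\emph{Case $\delta\ge3$.} For $0\le k\le4$ take $x\in N_k$ with $p_k(x)=M_k$. Then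
\[
M_k+3\le M_k+\delta=p_{k+1}(F(x))\le M_{k+1}+2
\]
by~\eqref{eq:off}. So $M_{k+1}\ge M_k+1$, and $M_5\ge M_0+5$. But for $x\in N_5$ with $p_5(x)=M_5$, Lemma~\ref{lem:two} and~\eqref{eq:off} give $M_5\le p_0(x)+2\le M_0+4$, a contradiction.

\emph{Case $\delta\le-2$.} For $0\le k\le4$ take $x\in N_k$ with $p_k(x)=m_k$. Then
\[
m_k-2\ge m_k+\delta=p_{k+1}(F(x))\ge m_{k+1}-1
\]
by~\eqref{eq:off}. So $m_{k+1}\le m_k-1$, and $m_5\le m_0-5$. But for $x\in N_5$ with $p_5(x)=m_5$, Lemma~\ref{lem:two} and~\eqref{eq:off} give $m_5\ge p_0(x)-2\ge m_0-3$, a contradiction.

\medskip
By~\eqref{eq:delta} one of the cases occurs, so~\eqref{eq:no6} is impossible. This proves Theorem~\ref{thm:six}.\qed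

\section{All values, and disconnected sets}\label{sec:compl}

It remains to prove parts (b) and (c) of Theorem~\ref{thm:compl}.

\begin{proof}[Proof of (b)]
By Theorem~\ref{thm:six}, values below $6$ do not occur. The identity of a ball has $\kappa=\infty$, and the pair $(C,f)$ of Section~\ref{sec:annulus} has $\kappa=6$.

To reach $6+m$ with $m\ge1$, we attach $m$ segments to this $C$, each of which delays the orbit by one step. For $1\le j\le m$ let
\[
\alpha_j=\tfrac9{10}+\tfrac1{20+j},\qquad A_j=\{(\rho e^{2\pi i\alpha_j},0):3\le\rho\le4\},
\]
with base $b_j$ (at $\rho=3$) and tip $t_j$ (at $\rho=4$). The $\alpha_j$ are distinct numbers in $(\frac9{10},1)$, so the $A_j$ are disjoint, and $A_j\cap C=\{b_j\}$. Put $C_0=C$ and $C_j=C\cup A_1\cup\dots\cup A_j$. These sets are compact and path connected. Let $t_0$ be the point of $C$ from Section~\ref{sec:annulus} that admits exactly six iterations of $f$.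

Define $f_m$ on $C_m$ by $f_m=f$ on $C$, and on $A_j$ let $f_m$ follow, from base to tip, a path in $C_{j-1}$ from $f(b_j)$ to $t_{j-1}$; here $f(b_j)\in C$ because $b_j\in\partial C$. Then $f_m$ is continuous. A boundary point of $C_m$ cannot be interior to $C$, so it lies in $\partial C\cup A_1\cup\dots\cup A_m$. Since $f_m(\partial C)\subset C$ and $f_m(A_j)\subset C_{j-1}$, it follows that $f_m(\partial C_m)\subset C_m$.

We count iterations. A point of $f(C)\setminus C$ has the form $f(re^{2\pi i\theta},w)$ with $\beta(\theta)>0$, so its angle is $\theta+\frac25$ with $\|\theta\|<\frac15$. As $\alpha_j-\frac25\in(\frac12,\frac35)$, we have $\|\alpha_j-\frac25\|>\frac25>\frac15$, so $f(C)\setminus C$ does not meet any $A_j$. Hence an orbit that starts in $C$ and leaves $C$ also leaves $C_m$. On $C$ the number of iterations is the same for $f_m$ as for $f$, at most $6$, and exactly $6$ at $t_0$. Now suppose that on $C_{j-1}$ the number of iterations is at most $6+j-1$, with equality at $t_{j-1}$. Since $f_m(A_j)\subset C_{j-1}$ and $f_m(t_j)=t_{j-1}$, on $A_j$ it is at most $1+(6+j-1)=6+j$, with equality at $t_j$. By induction $\kappa(C_m,f_m)=6+m$.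
\end{proof}

\begin{proof}[Proof of (c)]
Lemma~\ref{lem:three} gives $\kappa\ge3$. To attain $3$, write $\mathbb R^n=\mathbb R\times\mathbb R^{n-1}\ni(x,w)$, let $\chi(w)=1-|w|$ (for $n=1$ omit $w$ and put $\chi=1$), let $C=([0,1]\cup[2,3])\times\{|w|\le1\}$, and put
\[
f(x,w)=\begin{cases}(\tfrac52,\,0)&\text{if }x\in[0,1],\\[2pt]\bigl(\tfrac12+\chi(w)(1-|2x-5|),\,0\bigr)&\text{if }x\in[2,3].\end{cases}
\]
This is continuous, since the two pieces of $C$ are disjoint closed sets. At boundary points with $x\in[2,3]$ we have $x\in\{2,3\}$ or $|w|=1$, and the value is $(\frac12,0)\in C$. If $x\in[0,1]$, the value is $(\frac52,0)\in C$. So $f(\partial C)\subset C$.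

Note that $f(\frac52,0)=(\frac32,0)\notin C$. From a point with $x\in[0,1]$, the orbit is $(x,w)\mapsto(\frac52,0)\mapsto(\frac32,0)\notin C$. This allows two iterations. From a point with $x\in[2,3]$, the first image has first coordinate in $[\frac12,\frac32]$. If it lies in $C$, then this coordinate is in $[0,1]$, and the next two images are $(\frac52,0)$ and $(\frac32,0)\notin C$. So no point admits four iterations, and $\kappa(C,f)=3$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Massimo Gobbino, Robert Samuel Simon, \emph{How many times can a function be iterated?}, arXiv:0901.3230 (2009).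
\end{thebibliography}

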